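\title{A proper harmonic embedding of the disk into $\mathbb{R}^3$}

\begin{abstract}
We construct an explicit proper harmonic embedding of the open unit disk into $\mathbb{R}^3$, which disproves the conjecture that no such embedding exists. Combined with Heinz's theorem, this shows that the disk admits a proper harmonic embedding into $\mathbb{R}^n$ if and only if $n\ge 3$. The map is defined on a strip by two lacunary series modeled on the helicoid. Its image is a plane twisted about an axis by a real-analytic diffeomorphism of $\mathbb{R}^3$, and the same construction embeds every annulus $\{e^{-s}<|\zeta|<e^{s}\}$ properly and harmonically into $\mathbb{R}^2\times(\mathbb{R}/2\pi\mathbb{Z})$.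
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $h=(h_1,\dots,h_n)$ from an open Riemann surface to $\mathbb{R}^n$ is \emph{harmonic} if $\Delta h_i=0$ for each $i$ in local holomorphic coordinates. The composition of a harmonic function with a holomorphic map is harmonic, so the notion depends only on the conformal structure. The map is a \emph{smooth embedding} if it is an injective immersion and a homeomorphism onto its image, and it is \emph{proper} if preimages of compact sets are compact. For the unit disk $\mathbb{D}=\{\zeta\in\mathbb{C}:|\zeta|<1\}$, properness means that $|h(\zeta)|\to\infty$ as $|\zeta|\to1$.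

Greene and Wu \cite{GW} showed that every open Riemann surface admits a proper harmonic embedding into $\mathbb{R}^5$, and Alarc\'on and L\'opez \cite{AL} that every open Riemann surface admits one into $\mathbb{R}^4$. For a given surface one may ask for the least possible dimension. It depends on the conformal structure and not only on the topology: for $\mathbb{C}$ the identity map shows that it is $2$, whereas Heinz \cite{H} proved that there is no harmonic diffeomorphism $\mathbb{D}\to\mathbb{R}^2$. For the disk the least dimension is therefore $3$ or $4$. The problem treated here comes from \cite{AL}; it is the following conjecture.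

\begin{quote}
\emph{There exists no proper harmonic embedding $\mathbb{D}\to\mathbb{R}^3$.}
\end{quote}

There is a reason to guess this. A harmonic function cannot tend to infinity along a whole boundary arc (see Lemma~\ref{lem:obstruction}), so the coordinates of a proper harmonic map must take turns in being large, and the surface oscillates as it runs off to infinity. Two sheets of a surface in general position in $\mathbb{R}^n$ meet in a set of dimension $4-n$: not at all for $n\ge5$, in points for $n=4$, and along curves for $n=3$, and a transverse double curve survives small perturbations. In $\mathbb{R}^3$ injectivity has to be built into the oscillation itself. We show that this can be done, so that the conjecture is false.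

It is convenient to replace the disk by a strip
\[
S_a=\{z=x+iy:\ |x|<a\},\qquad 0<a<\infty .
\]
The map $z\mapsto e^{i\pi z/(2a)}$ sends $S_a$ biholomorphically onto the right half-plane, which a M\"obius transformation sends onto $\mathbb{D}$. Harmonicity, embeddedness and properness are invariant under this identification.

\begin{theorem}\label{thm:main}
There are $a\in(0,\infty)$, odd integers $n_k$ and numbers $A_k>0$ such that the series
\[
f_1=\sum_{k\ge0\ \mathrm{even}}A_k\sinh(n_kx)\cos(n_ky),\qquad
f_2=\sum_{k\ \mathrm{odd}}A_k\sinh(n_kx)\sin(n_ky)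
\]
converge locally uniformly on $S_a$, and $h=(f_1,f_2,y)\colon S_a\to\mathbb{R}^3$ is a proper harmonic embedding. Hence there is a proper harmonic embedding $\mathbb{D}\to\mathbb{R}^3$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
The disk $\mathbb{D}$ admits a proper harmonic embedding into $\mathbb{R}^n$ if and only if $n\ge3$.
\end{theorem}

The third theorem describes the surface and extends the construction to annuli. A map into the flat manifold $\mathbb{R}^2\times(\mathbb{R}/2\pi\mathbb{Z})$ is called harmonic if its local lifts to $\mathbb{R}^3$ are harmonic.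

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(a)] Let $h$ be the embedding constructed in the proof of Theorem~\ref{thm:main}. The surface $h(S_a)$ is the image of a plane under a real-analytic diffeomorphism of $\mathbb{R}^3=\mathbb{C}\times\mathbb{R}$ of the form $\Psi(\zeta,y)=(\zeta\,\hat e(|\zeta|^2,y),y)$ with $|\hat e|=1$. Its rotations about the axis $\{0\}\times\mathbb{R}$ by angles in $[0,\pi)$ fill $\mathbb{R}^3$ and pairwise meet only along the axis.
\item[(b)] Every annulus $\{e^{-s}<|\zeta|<e^{s}\}$, $0<s<\infty$, admits a proper harmonic embedding into $\mathbb{R}^2\times(\mathbb{R}/2\pi\mathbb{Z})$.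
\end{enumerate}
\end{theorem}

The proof is elementary. Section~\ref{sec:slices} reduces embeddedness to the monotonicity in $x$ of $f_1^2+f_2^2$. The series are arranged so that at each $x$ only three consecutive terms matter, and Section~\ref{sec:model} works out by hand a map with exactly three terms. Sections~\ref{sec:freq} and~\ref{sec:ampl} choose the frequencies $n_k$ and the amplitudes $A_k$, Section~\ref{sec:estimate} proves the monotonicity and Theorems~\ref{thm:main} and~\ref{thm:sharp}, and Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}.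

\section{Maps with third coordinate $y$}\label{sec:slices}

We use the following textbook facts. A proper continuous map between manifolds is closed, so a proper injective immersion is a smooth embedding. Harmonic functions are real-analytic and satisfy the maximum principle. A locally uniformly convergent series of harmonic functions has a harmonic sum and may be differentiated termwise.

If $h=(f,y)$ with $f\colon S_a\to\mathbb{R}^2$, then points with different $y$ have different images, and it remains to control the plane curves $x\mapsto f(x,y)$. The simplest way to keep such a curve from crossing itself is to make it symmetric about the origin and to make it move strictly away from the origin. In the next lemma we allow $a=\infty$, with $S_\infty=\mathbb{C}$.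

\begin{lemma}\label{lem:criterion}
Let $0<a\le\infty$, let $f\colon S_a\to\mathbb{R}^2$ be smooth with $f(-x,y)=-f(x,y)$, and put $Q=|f|^2$. Suppose that
\begin{enumerate}
\item[(i)] $Q_x>0$ for $0<x<a$ and all $y$;
\item[(ii)] $f_x(0,y)\ne0$ for all $y$;
\item[(iii)] $|f(x,y)|\to\infty$ as $x\to a$, uniformly in $y$.
\end{enumerate}
Then $h=(f,y)\colon S_a\to\mathbb{R}^3$ is a proper embedding.
\end{lemma}

\begin{proof}
Since $f$ is odd in $x$, the functions $Q$ and $f_x$ are even in $x$ and $Q(0,y)=0$. By (i), $Q(x,y)$ is a strictly increasing function of $|x|$; in particular $f(x,y)\neq0$ for $x\ne0$.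

\emph{Immersion.} We have $h_x=(f_x,0)$, and $h_y$ has third component $1$, so $dh$ has rank $2$ exactly where $f_x\ne0$. This holds for $x>0$ because $2f\cdot f_x=Q_x>0$, for $x=0$ by (ii), and for $x<0$ because $f_x$ is even.

\emph{Injectivity.} If $h(x,y)=h(x',y')$, then $y=y'$ and $Q(x,y)=Q(x',y)$, so $|x|=|x'|$. If $x'=-x\neq0$, then $f(x,y)=f(-x,y)=-f(x,y)$, so $f(x,y)=0$, which is impossible.

\emph{Properness.} A compact set $C\subset\mathbb{R}^3$ lies in some $\{|(u_1,u_2)|\le R,\ |u_3|\le R\}$. By (iii) and evenness there is $x_0<a$ with $|f|>R$ for $|x|>x_0$. So $h^{-1}(C)$ is a closed subset of the compact rectangle $\{|x|\le x_0,\ |y|\le R\}\subset S_a$.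
\end{proof}

The helicoid $h=(\sinh x\cos y,\sinh x\sin y,y)$ has $Q=\sinh^2x$ and satisfies the hypotheses with $a=\infty$. It is a proper harmonic embedding of $\mathbb{C}$. The task is to obtain (iii) at a finite $a$ without losing (i). The next lemma is not used in the proofs; it shows what stands in the way.

\begin{lemma}\label{lem:obstruction}
Let $0<a<\infty$, let $u$ be harmonic on $S_a$, and let $J$ be a compact interval of positive length. Then $|u(x,y)|$ does not tend to $\infty$ uniformly in $y\in J$ as $x\to a$.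
\end{lemma}

\begin{proof}
Suppose it does. Then $u$ has no zero on $[x_0,a)\times J$ for some $x_0\in(0,a)$, and we may assume $u>0$ there. Write $J=[y_0-\frac{\pi}{2m},y_0+\frac{\pi}{2m}]$ and let
\[
\omega=\frac{\sinh(m(x-x_0))\cos(m(y-y_0))}{\sinh(m(a-x_0))},\qquad M(t)=\min_{y\in J}u(t,y).
\]
The harmonic function $\omega$ vanishes on three sides of the rectangle $[x_0,t]\times J$ and is at most $1$ on the side $x=t$. By the maximum principle $u\ge M(t)\,\omega$ on the rectangle. At a fixed point $(x,y_0)$ with $x_0<x<a$ we have $\omega>0$, while $M(t)\to\infty$ as $t\to a$, a contradiction.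
\end{proof}

Thus a harmonic graph $(x,y,u)$ over $S_a$ is never proper. Moreover, if $f$ is harmonic and $(f,y)$ is proper, then on no set $[x_0,a)\times J$ can $f$ stay in a sector of opening less than $\pi$ with vertex $0$: otherwise $e\cdot f\ge c|f|\to\infty$ for some unit vector $e$ and some $c>0$. Near the edge of the strip, the direction of $f$ must vary by a definite amount over every interval $J$, however short. This is why we use frequencies $n_k\to\infty$.

\section{One change of frequency}\label{sec:model}

The building blocks are the harmonic functions $\sinh(nx)\cos(ny)$ and $\sinh(nx)\sin(ny)$, which are odd in $x$. A term of high frequency and small amplitude is negligible for small $x$ and then overtakes the terms of lower frequency. Infinitely many such overtakings in a bounded range of $x$ produce blow-up at a finite $a$. The danger is cancellation at the moment of overtaking. For a sum of two helicoids,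
\[
f=A_0\sinh(n_0x)\,e^{in_0y}+A_1\sinh(n_1x)\,e^{in_1y},\qquad n_1>n_0,\quad A_1n_1<A_0n_0,
\]
the ratio of the second modulus to the first is less than $1$ near $x=0$ and tends to $\infty$, so it equals $1$ at some $x_*>0$. At $y_*=\pi/(n_1-n_0)$ the phases are opposite. Hence $f(x_*,y_*)=0=f(0,y_*)$, and $(f,y)$ is not injective.

The remedy is to change the frequency in one coordinate at a time, while the other coordinate keeps $|f|$ increasing. Two inequalities are needed. First, the logarithmic derivative of $\sinh(nx)$ is $n\coth(nx)$, and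
\begin{equation}\label{eq:coth}
m\coth(mx)\le n\coth(nx)\le \frac nm\; m\coth(mx)\qquad(0<m\le n,\ x>0),
\end{equation}
where the left inequality is strict if $m<n$. Indeed $t\coth t$ is strictly increasing, since its derivative is $(\sinh 2t-2t)/(2\sinh^2t)>0$, and $\coth$ is decreasing. Second, each coordinate of $f$ will be a sum $w+g$ of a principal term with $w_x=\mu w$ and a remainder $g$, and its contribution to $\frac12Q_x$ is $(w+g)(\mu w+g_x)$.

\begin{lemma}\label{lem:quadratic}
Let $\mu>0$, $\gamma\ge0$, and let $w,g,g'$ be real numbers with $|g|\le\gamma$ and $|g'|\le\mu\gamma$. Then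
\begin{align}
(w+g)(\mu w+g')&\ge-\mu\gamma^2,\label{eq:weak}\\
(w+g)(\mu w+g')&\ge\tfrac12\mu w^2-3\mu\gamma^2.\label{eq:strong}
\end{align}
\end{lemma}

\begin{proof}
The left side is $\mu w^2+(g'+\mu g)w+gg'$. Its minimum over $w$ is
\[
gg'-\frac{(g'+\mu g)^2}{4\mu}=-\frac{(\mu g-g')^2}{4\mu}\ge-\frac{(2\mu\gamma)^2}{4\mu},
\]
which gives \eqref{eq:weak}. For \eqref{eq:strong} use $|(g'+\mu g)w|\le2\mu\gamma|w|\le\frac12\mu w^2+2\mu\gamma^2$ and $gg'\ge-\mu\gamma^2$.
\end{proof}

The value of \eqref{eq:weak} is that the bound does not involve $w$: an entering term may have any size and any sign, and the loss is measured by the old terms alone.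

\begin{example}\label{ex:model}
Let $\beta>0$ and
\[
f=\bigl(8\sinh x\cos y,\ v+c\bigr),\qquad v=\sinh x\sin y,\qquad c=\beta\sinh 5x\,\sin 5y .
\]
Let $x>0$, $\lambda=\coth x$ and $\mu=5\coth5x$, so $\lambda\le\mu\le5\lambda$ by \eqref{eq:coth}. Then
\[
\tfrac12Q_x=64\lambda\sinh^2x\cos^2y+(c+v)(\mu c+\lambda v).
\]
\emph{Case $\cos^2y\ge\frac1{12}$.} By \eqref{eq:weak} with $w=c$, $g=v$, $g'=\lambda v$, $\gamma=\sinh x$, the second term is at least $-5\lambda\sinh^2x$. So $\frac12Q_x\ge(\frac{64}{12}-5)\lambda\sinh^2x=\frac13\lambda\sinh^2x$.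

\noindent\emph{Case $\cos^2y<\frac1{12}$.} The first coordinate no longer helps. But $\sin5y=\sin y\,(16\cos^4y-12\cos^2y+1)$, and the last factor is positive, so $v$ and $c$ have the same sign. Then $(c+v)(\mu c+\lambda v)\ge\lambda v^2\ge\frac{11}{12}\lambda\sinh^2x$.

In both cases $\frac12Q_x\ge\frac13\sinh x\cosh x$, so $Q\ge\frac13\sinh^2x$ and $|f_x(0,y)|^2=\lim_{x\to0}Q/x^2\ge\frac13$. By Lemma~\ref{lem:criterion}, $(f,y)$ is a proper harmonic embedding of $\mathbb{C}$ for every $\beta>0$.
\end{example}

For small $\beta$ the amplitude $\beta\sinh 5x$ passes from negligible to larger than both other amplitudes, and $Q$ increases throughout. After that the roles can be exchanged: a new term enters the first coordinate under the cover of $\sin5y$. Both numerical choices in the example matter.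

\emph{The frequency.} With $3$ in place of $5$ we get $f(x,\frac\pi2)=(0,\sinh x-\beta\sinh3x)$, which vanishes at some $x>0$ when $\beta<\frac13$. Where the covering term vanishes, the old and the new term must have the same sign.

\emph{The amplitude.} With $1$ in place of $8$, take $y=\frac\pi3$, where $\sin5y=-\sin y$, and choose $\beta$ with $\beta\sinh5x=\frac35\sinh x$ at a given $x$. Then $\frac12Q_x=\bigl[\frac14\lambda+\frac3{10}(\lambda-\frac35\mu)\bigr]\sinh^2x$, and the bracket tends to $\frac14-\frac35<0$ as $x\to\infty$. The covering term must be much larger than the old term before the new one enters.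

\section{The frequencies}\label{sec:freq}

We need a sequence of functions $\tau_k(y)$, alternately $\cos(n_ky)$ and $\sin(n_ky)$, such that near every zero of $\tau_k$ its neighbors $\tau_{k-1}$ and $\tau_{k+1}$ have the same sign and are bounded away from zero. At a zero $y_*$ of $\tau_k$ the phase $n_ky_*$ is a multiple of $\frac\pi2$, so adding $4n_k$ to a frequency does not change the value at $y_*$. Adding $2n_k$ would reverse the sign at the zeros of a cosine; this is the failure of $3=2\cdot1+1$ above. So put
\[
n_{-1}=n_0=1,\qquad n_{k+1}=4n_k+n_{k-1}\quad(k\ge0),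
\]
which gives $n_1=5$, $n_2=21,\dots$ All $n_k$ are odd, the sequence is nondecreasing, and
\begin{equation}\label{eq:growth}
4n_k\le n_{k+1}\le5n_k\quad(k\ge0),\qquad n_k\le5n_{k-1}\quad(k\ge0).
\end{equation}
For $k\ge-1$ let $\tau_k(y)=\cos(n_ky)$ if $k$ is even and $\tau_k(y)=\sin(n_ky)$ if $k$ is odd. Example~\ref{ex:model} uses $\tau_{-1},\tau_0,\tau_1$. Oddness keeps the common value of the neighbors away from zero: if $n$ were even and $n'$ odd, $\sin(ny)$ and $\cos(n'y)$ would both vanish at $\frac\pi2$.

\begin{lemma}\label{lem:trig}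
Let $k\ge0$. If $|\tau_k(y)|<\dfrac1{32n_k}$, then $\tau_{k-1}(y)$ and $\tau_{k+1}(y)$ have the same sign and $|\tau_{k\pm1}(y)|\ge\dfrac1{2n_k}$.
\end{lemma}

\begin{proof}
By concavity $\sin\theta\ge\frac2\pi\theta$ on $[0,\frac\pi2]$. Hence, for real $\xi$,
\[
|\sin\pi\xi|\ge2\operatorname{dist}(\xi,\mathbb{Z}),\qquad |\cos\pi\xi|\ge2\operatorname{dist}(\xi,\tfrac12+\mathbb{Z}).
\]
Let $y_*$ be a zero of $\tau_k$ nearest to $y$ and let $t=y-y_*$. The zeros are spaced $\pi/n_k$ apart, so $n_k|t|\le\frac\pi2$ and $|\tau_k(y)|=|\sin n_kt|\ge\frac2\pi n_k|t|$. Thus $|t|\le\frac{\pi}{64n_k^2}$.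

Since $n_ky_*\in\frac\pi2\mathbb{Z}$, we have $n_{k+1}y_*-n_{k-1}y_*=4n_ky_*\in2\pi\mathbb{Z}$, and $k\pm1$ have the same parity, so $\tau_{k+1}(y_*)=\tau_{k-1}(y_*)$. We claim that $|\tau_{k-1}(y_*)|\ge\frac1{n_k}$.

If $k$ is even, then $n_ky_*=\frac\pi2(2m+1)$ with $m\in\mathbb{Z}$, and $\tau_{k-1}(y_*)=\sin\frac{\pi p}{2n_k}$ with $p=(2m+1)n_{k-1}$ odd. For $l\in\mathbb{Z}$ the integer $p-2n_kl$ is odd, so $|\frac p{2n_k}-l|\ge\frac1{2n_k}$.

If $k$ is odd, then $n_ky_*=m\pi$, and $\tau_{k-1}(y_*)=\cos\frac{\pi q}{n_k}$ with $q=mn_{k-1}$. For $l\in\mathbb{Z}$ the integer $2q-(2l+1)n_k$ is odd, so $|\frac q{n_k}-\frac12-l|\ge\frac1{2n_k}$. This proves the claim.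

Finally, $|\tau_{k\pm1}(y)-\tau_{k\pm1}(y_*)|\le n_{k+1}|t|\le\frac{5\pi}{64n_k}\le\frac1{4n_k}$. So $\tau_{k\pm1}(y)$ have the sign of the common value at $y_*$ and modulus at least $\frac3{4n_k}\ge\frac1{2n_k}$.
\end{proof}

\section{The amplitudes}\label{sec:ampl}

Let $\sigma_k(x)=A_k\sinh(n_kx)$ for $k\ge0$, with $A_0=1$ and $A_k>0$ to be chosen, and let $\sigma_j=0$ for $j<0$. For $x>0$ and $k\ge-1$ let $\lambda_k(x)=n_k\coth(n_kx)$, so that $\sigma_k'=\lambda_k\sigma_k$. By \eqref{eq:coth} and \eqref{eq:growth},
\begin{equation}\label{eq:lambda}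
\lambda_i\le\lambda_j\quad(i\le j),\qquad \lambda_{j+1}\le5\lambda_j .
\end{equation}
For $k\ge0$ the ratio $r_k=\sigma_{k+1}/\sigma_k$ has $(\log r_k)'=\lambda_{k+1}-\lambda_k>0$, so it is strictly increasing on $(0,\infty)$, and it tends to $\infty$ as $x\to\infty$.

We divide the range of $x$ into consecutive intervals $I_k$. On $I_k$ the term $\sigma_k$ provides the cover, and $r_k$ grows from a small value $\delta_k$ to a large value $T_k$. By Lemma~\ref{lem:trig}, the cover is needed down to $|\tau_k|\approx 1/n_k$, so its effective size is $\sigma_k/n_k$. It must dominate $\sigma_{k-1}\le\sigma_k/T_{k-1}$, which requires $T_{k-1}\gg n_k$. It must also dominate the next term of its own coordinate, $\sigma_{k+2}\le\delta_{k+1}T_k\sigma_k$, which requires $\delta_{k+1}T_k\ll1/n_k$. Both requirements are met by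
\[
K=10^4,\qquad T_k=Kn_k\quad(k\ge0),\qquad \delta_k=\frac1{K^2n_k^2}\quad(k\ge1).
\]
These margins are affordable: $T_k/\delta_k$ is a power of $n_k$, while $r_k$ grows exponentially at a rate comparable to $n_k$, so $I_k$ has length of order $(\log n_k)/n_k$.

\medskip\noindent\textbf{Construction.} Fix $b\ge1$. (For Theorem~\ref{thm:main} take $b=1$; the freedom is used for annuli.) Put $x_1=b$ and choose $A_1$ with $r_0(x_1)=T_0$. For $k\ge1$, given $x_k$ and $A_k$, choose $A_{k+1}>0$ with $r_k(x_k)=\delta_k$, and let $x_{k+1}>x_k$ be the point with $r_k(x_{k+1})=T_k$.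

For $x\ge1$ we have $\lambda_{k+1}\ge n_{k+1}\ge4n_k$ and $\lambda_k\le n_k\coth1\le2n_k$, so $(\log r_k)'\ge2n_k$. Since all $x_k\ge b\ge1$ and $4^k\le n_k\le5^k$,
\begin{equation}\label{eq:width}
x_{k+1}-x_k\le\frac{\log(T_k/\delta_k)}{2n_k}=\frac{3\log(Kn_k)}{2n_k}\le\frac{3(\log K+k\log5)}{2\cdot4^k}.
\end{equation}
The right side is summable, so $a=\lim x_k<\infty$. Let $I_0=(0,x_1]$ and $I_k=[x_k,x_{k+1}]$ for $k\ge1$; then $(0,a)=\bigcup_{k\ge0}I_k$.

\begin{lemma}\label{lem:sizes}
Let $k\ge0$ and $x\in I_k$, and write $n=n_k$. Then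
\begin{equation}\label{eq:sizes}
\sigma_{j-1}\le\frac{\sigma_j}{Kn_{j-1}}\ \ (1\le j\le k),\qquad \sigma_{k+1}\le Kn\,\sigma_k,\qquad \sigma_{j+1}\le\frac{\sigma_j}{K^2n_j^2}\ \ (j\ge k+1),
\end{equation}
and consequently
\begin{gather}
\sigma_{k-1}\le\frac{5\sigma_k}{Kn},\qquad \sigma_{k-2}\le\frac{\sigma_{k-1}}K,\qquad \sigma_{k-3}\le\sigma_{k-2}\le\frac{25\sigma_{k-1}}{Kn},\label{eq:low}\\
\sigma_{k+2}\le\frac{\sigma_{k+1}}{16K^2n^2},\qquad \sigma_{k+2}\le\frac{\sigma_k}{16Kn},\qquad \sigma_{k+3}\le\frac{\sigma_{k+2}}{K^2}.\label{eq:high}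
\end{gather}
\end{lemma}

\begin{proof}
Each $r_j$ is increasing. For $1\le j\le k$ we have $x\ge x_j$, so $r_{j-1}(x)\ge T_{j-1}$. Since $x\le x_{k+1}$, we have $r_k(x)\le T_k$. For $j\ge k+1$ we have $x\le x_j$, so $r_j(x)\le\delta_j$. This is \eqref{eq:sizes}. An inequality in \eqref{eq:low} whose smaller side has a negative index is trivial; the others follow from the first part of \eqref{eq:sizes} with $n\le5n_{k-1}$ and $n\le25n_{k-2}$. The first and third inequalities in \eqref{eq:high} follow from the last part of \eqref{eq:sizes} with $n_{k+1}\ge4n$, and the second follows from the first and $\sigma_{k+1}\le Kn\sigma_k$.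
\end{proof}

Now set $f_1=\sum_{j\ \mathrm{even}}\sigma_j\tau_j$ and $f_2=\sum_{j\ \mathrm{odd}}\sigma_j\tau_j$, with $j\ge0$. For $|x|\le x_{k+1}$ we have $|\sigma_j(x)\tau_j(y)|\le\sigma_j(x_{k+1})$, and $\sum_j\sigma_j(x_{k+1})<\infty$ by the last part of \eqref{eq:sizes} at the point $x_{k+1}\in I_k$. So both series converge uniformly on $\{|x|\le x_{k+1}\}$ for every $k$. Their sums are harmonic on $S_a$, odd in $x$, and may be differentiated termwise. Put $f=(f_1,f_2)$ and $Q=|f|^2$.

To isolate the three active terms we bound everything else. For $m\ge-1$ define the lower and upper tails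
\[
L_m=\sum_{\substack{0\le j\le m-2\\ j\equiv m\ (2)}}\sigma_j\tau_j,\qquad U_m=\sum_{\substack{j\ge m+2\\ j\equiv m\ (2)}}\sigma_j\tau_j .
\]
From here on a prime denotes $\partial/\partial x$. The bounds have the form required by Lemma~\ref{lem:quadratic} with $\mu=\lambda_m$.

\begin{lemma}\label{lem:tails}
Let $k\ge0$, $x\in I_k$, $y\in\mathbb{R}$ and $m\in\{k-1,k,k+1\}$. Then
\[
|L_m|\le2\sigma_{m-2},\quad |L_m'|\le2\lambda_m\sigma_{m-2},\qquad |U_m|\le50\sigma_{m+2},\quad |U_m'|\le50\lambda_m\sigma_{m+2}.
\]
\end{lemma}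

\begin{proof}
In $L_m$ all indices satisfy $j\le k$, and for these $\sigma_{j-2}\le K^{-2}\sigma_j$ by \eqref{eq:sizes}. So $\sum\sigma_j\le2\sigma_{m-2}$, and $\lambda_j\le\lambda_m$ gives the bound for $L_m'$. In $U_m$ all indices satisfy $j\ge k+1$, and for these $\lambda_{j+2}\sigma_{j+2}\le25K^{-4}\lambda_j\sigma_j$ by \eqref{eq:lambda} and \eqref{eq:sizes}. So $\sum\lambda_j\sigma_j\le2\lambda_{m+2}\sigma_{m+2}\le50\lambda_m\sigma_{m+2}$. This sum bounds $|U_m'|$, and it bounds $\lambda_m|U_m|$ because $\lambda_m\le\lambda_j$.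
\end{proof}

\section{Monotonicity of $|f|$}\label{sec:estimate}

\begin{proposition}\label{prop:main}
Let $k\ge0$, $x\in I_k$ and $y\in\mathbb{R}$. Then
\begin{equation}\label{eq:main}
\tfrac12Q_x\ge\frac{\lambda_k}{n_k^2}\min\Bigl(\frac{\sigma_k^2}{4096},\ \frac{\sigma_{k-1}^2+\sigma_{k+1}^2}{80}\Bigr),\qquad |f|\ge\frac{\sigma_{k-1}}{64n_k}.
\end{equation}
\end{proposition}

\begin{proof}
Write $n=n_k$ and $\lambda=\lambda_k$. Let $W$ be the coordinate of $f$ that contains the index $k$ and $V$ the other one, so $\frac12Q_x=WW'+VV'$ and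
\[
W=w+(L_k+U_k),\qquad V=c+(L_{k+1}+U_{k+1}),\qquad w=\sigma_k\tau_k,\quad c=\sigma_{k+1}\tau_{k+1},
\]
with $w'=\lambda w$ and $c'=\lambda_{k+1}c$. By Lemma~\ref{lem:tails}, Lemma~\ref{lem:quadratic} applies to $WW'$ with $\mu=\lambda$, $\gamma=\gamma_W$, and to $VV'$ with $\mu=\lambda_{k+1}$, $\gamma=\gamma_V$, where
\[
\gamma_W=2\sigma_{k-2}+50\sigma_{k+2},\qquad\gamma_V=2\sigma_{k-1}+50\sigma_{k+3}.
\]
The two cases are those of Example~\ref{ex:model}.

\medskip\noindent\emph{Case 1: $|\tau_k(y)|\ge\frac1{32n}$.} Here $W$ provides the gain, and all errors are compared with $\sigma_k/n$. By \eqref{eq:low} and \eqref{eq:high},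
\[
\gamma_W\le\Bigl(\frac{10}{K^2}+\frac{50}{16K}\Bigr)\frac{\sigma_k}n\le\frac{5\sigma_k}{Kn},\qquad
\gamma_V\le\Bigl(\frac{10}{K}+\frac{50}{16K^3}\Bigr)\frac{\sigma_k}n\le\frac{11\sigma_k}{Kn}.
\]
Since $|w|\ge\frac{\sigma_k}{32n}$, inequality \eqref{eq:strong} gives
\[
WW'\ge\frac{\lambda\sigma_k^2}{n^2}\Bigl(\frac1{2048}-\frac{75}{K^2}\Bigr).
\]
The term $c$ may be much smaller or much larger than $w$ and has no controlled sign, but \eqref{eq:weak} and $\lambda_{k+1}\le5\lambda$ give
\[
VV'\ge-\lambda_{k+1}\gamma_V^2\ge-\frac{605}{K^2}\,\frac{\lambda\sigma_k^2}{n^2}.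
\]
Since $680/K^2<1/4096$, we obtain $\frac12Q_x\ge\frac{\lambda\sigma_k^2}{4096n^2}$. Moreover
\[
|f|\ge|W|\ge|w|-\gamma_W\ge\Bigl(\frac1{32}-\frac5K\Bigr)\frac{\sigma_k}n\ge\frac{\sigma_k}{64n}\ge\frac{\sigma_{k-1}}{64n}.
\]

\medskip\noindent\emph{Case 2: $|\tau_k(y)|<\frac1{32n}$.} Now $V$ provides the gain, and the errors are compared with $\sigma_{k\pm1}/n$. By \eqref{eq:low} and \eqref{eq:high}, $\gamma_W\le\frac{50\sigma_{k-1}}{Kn}+\frac{50\sigma_{k+1}}{16K^2n^2}$. By \eqref{eq:weak} and $(p+q)^2\le2p^2+2q^2$,
\[
WW'\ge-\lambda\gamma_W^2\ge-\frac\lambda{n^2}\Bigl(\frac{5000}{K^2}\sigma_{k-1}^2+\frac{20}{K^4}\sigma_{k+1}^2\Bigr).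
\]
In $V$ the term $v=\sigma_{k-1}\tau_{k-1}$, with $v'=\lambda_{k-1}v$, can no longer be treated as an error, so we write
\[
V=(v+L_{k-1})+(c+U_{k+1});
\]
for $k=0$ the first bracket is zero. Let $\epsilon=\pm1$ be the sign of $\tau_{k+1}(y)$. By Lemma~\ref{lem:trig},
\[
\epsilon v=|v|\ge\frac{\sigma_{k-1}}{2n},\qquad \epsilon c=|c|\ge\frac{\sigma_{k+1}}{2n}.
\]
This is the only use of the recurrence for $n_k$ beyond the growth bounds \eqref{eq:growth}. By Lemma~\ref{lem:tails}, \eqref{eq:low} and \eqref{eq:high},
\begin{align*}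
|L_{k-1}|,\ \frac{|L_{k-1}'|}{\lambda_{k-1}}&\le2\sigma_{k-3}\le\frac{50\sigma_{k-1}}{Kn}\le\frac{100}K|v|\le\tfrac14|v|,\\
|U_{k+1}|,\ \frac{|U_{k+1}'|}{\lambda_{k+1}}&\le50\sigma_{k+3}\le\frac{50\sigma_{k+1}}{16K^4n^2}\le\frac{100}{16K^4n}|c|\le\tfrac14|c|.
\end{align*}
Therefore $\epsilon V\ge\frac34(|v|+|c|)$ and $\epsilon V'\ge\frac34(\lambda_{k-1}|v|+\lambda_{k+1}|c|)$. Multiplying, dropping the cross terms, and using $\lambda_{k-1}\ge\lambda/5$ and $\lambda_{k+1}\ge\lambda$, we get
\[
VV'\ge\frac9{16}\bigl(\lambda_{k-1}v^2+\lambda_{k+1}c^2\bigr)\ge\frac\lambda{n^2}\Bigl(\frac{9\sigma_{k-1}^2}{320}+\frac{9\sigma_{k+1}^2}{64}\Bigr)\ge\frac\lambda{n^2}\Bigl(\frac{\sigma_{k-1}^2}{40}+\frac{\sigma_{k+1}^2}{10}\Bigr).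
\]
Since $\frac1{40}-\frac{5000}{K^2}\ge\frac1{80}$ and $\frac1{10}-\frac{20}{K^4}\ge\frac1{80}$, we obtain $\frac12Q_x\ge\frac{\lambda}{80n^2}(\sigma_{k-1}^2+\sigma_{k+1}^2)$. Moreover $|f|\ge|V|\ge\frac34|v|\ge\frac{3\sigma_{k-1}}{8n}$.
\end{proof}

\begin{corollary}\label{cor:hyp}
For every $b\ge1$, the map $f$ satisfies hypotheses {\rm(i)--(iii)} of Lemma~\ref{lem:criterion}.
\end{corollary}

\begin{proof}
(i) The intervals $I_k$ cover $(0,a)$, and the lower bound for $Q_x$ in \eqref{eq:main} is positive.

(ii) Take $k=0$, so $n_0=1$, $\sigma_0=\sinh x$, $\sigma_1=A_1\sinh5x$. From $\lambda_0=\coth x\ge1/x$ and $\sinh t\ge t$ we get $\frac12Q_x\ge c_0x$ on $I_0$ with $c_0=\min\bigl(\frac1{4096},\frac{25A_1^2}{80}\bigr)>0$. Integrating from $0$ gives $Q\ge c_0x^2$, so $|f_x(0,y)|^2=\lim_{x\to0^+}Q/x^2\ge c_0$.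

(iii) Let $k\ge2$ and $x\in I_k$. The first part of \eqref{eq:sizes}, applied for $j=1,\dots,k-1$, gives $\sigma_{k-1}\ge K^{k-1}n_0\cdots n_{k-2}\,\sigma_0\ge K^{k-1}n_{k-2}\,\sigma_0$. Since $\sigma_0(x)\ge\sinh1>1$ and $n_{k-2}\ge n_k/25$, \eqref{eq:main} yields
\[
|f(x,y)|\ge\frac{K^{k-1}n_{k-2}}{64n_k}\ge\frac{K^{k-1}}{1600}\qquad(y\in\mathbb{R}).
\]
The right side increases to $\infty$ with $k$, so the same bound holds for all $x\in[x_k,a)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the construction of Section~\ref{sec:ampl} with $b=1$. The series converge locally uniformly on $S_a$, with $a<\infty$, and $f_1$, $f_2$, $y$ are harmonic. By Corollary~\ref{cor:hyp} and Lemma~\ref{lem:criterion}, $h=(f_1,f_2,y)$ is a proper embedding. Composing with a biholomorphism $\mathbb{D}\to S_a$ gives a proper harmonic embedding $\mathbb{D}\to\mathbb{R}^3$.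
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $n\ge3$, compose the embedding of Theorem~\ref{thm:main} with a linear inclusion $\mathbb{R}^3\subset\mathbb{R}^n$. For $n=1$ a surface has no immersion into $\mathbb{R}^n$. For $n=2$, a proper embedding $\mathbb{D}\to\mathbb{R}^2$ is a local diffeomorphism, so its image is open, and it is proper, so its image is closed. As $\mathbb{R}^2$ is connected, the map is onto. A proper harmonic embedding would thus be a harmonic diffeomorphism $\mathbb{D}\to\mathbb{R}^2$, contrary to Heinz's theorem \cite{H}.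
\end{proof}

\section{The shape of the surface, and annuli}\label{sec:structure}

Each slice $x\mapsto f(x,y)$ meets every circle about the origin in exactly two antipodal points. Rotating each circle by the appropriate angle straightens the slice to a line. The only point that needs care is analyticity of this twist along the axis.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(a)]
Identify $f$ with $f_1+if_2$; the labels (i)--(iii) refer to Lemma~\ref{lem:criterion}. Since $f$ is real-analytic and odd in $x$, its power series at a point $(0,y_0)$ contains only odd powers of $x$. Hence $f=xq$ with $q$ real-analytic on $S_a$ and even in $x$. By (i), $q\ne0$ for $x\neq0$, and $q(0,y)=f_x(0,y)\ne0$ by (ii). So $|q|$ is real-analytic, and so is the signed radius $\rho=x|q|$, which is odd in $x$.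

For $x>0$ we have $\rho=\sqrt Q$ and $\rho_x=Q_x/(2\sqrt Q)>0$. Also $\rho_x(0,y)=|q(0,y)|>0$, and $\rho_x$ is even in $x$, so $\rho_x>0$ everywhere. By (iii), $\rho\to\pm\infty$ as $x\to\pm a$. Thus $\Phi(x,y)=(\rho(x,y),y)$ is a bijection $S_a\to\mathbb{R}^2$ with Jacobian $\rho_x>0$. By the inverse function theorem for real-analytic maps it is a real-analytic diffeomorphism, and it commutes with the reflection in the first variable.

Let $e=(q/|q|)\circ\Phi^{-1}$. It is real-analytic on $\mathbb{R}^2$, unimodular, and even in $\rho$. Define $\hat e(t,y)=e(\sqrt t,y)$ for $t\ge0$. This function is real-analytic for $t>0$. Near $(0,y_0)$ the power series of $e$ has the form $\sum c_{ij}\rho^{2i}(y-y_0)^j$, so $\hat e$ agrees with the convergent series $\sum c_{ij}t^i(y-y_0)^j$ and is real-analytic up to $t=0$. Hence $\Psi(\zeta,y)=(\zeta\,\hat e(|\zeta|^2,y),y)$ is real-analytic on $\mathbb{C}\times\mathbb{R}$. It preserves $|\zeta|$ and $y$, so $(\zeta,y)\mapsto(\zeta\,\overline{\hat e(|\zeta|^2,y)},y)$ is its inverse, which is also real-analytic.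

Since $f=x|q|\cdot q/|q|=\rho\,\hat e(\rho^2,y)$, we have $h(x,y)=\Psi(\rho(x,y),y)$. As $\Phi$ is onto $\mathbb{R}^2$, the map $\Psi$ sends the plane $P=\{\operatorname{Im}\zeta=0\}$ onto $h(S_a)$. Let $R_\theta(\zeta,y)=(e^{i\theta}\zeta,y)$. Then $\Psi R_\theta=R_\theta\Psi$, so $R_\theta h(S_a)=\Psi(R_\theta P)$. The planes $R_\theta P$, $0\le\theta<\pi$, fill $\mathbb{R}^3$ and pairwise meet only along the axis, and $\Psi$ is a bijection that fixes the axis pointwise.
\end{proof}

Each rotated surface is itself the image of a proper harmonic embedding $R_\theta\circ h$, because $R_\theta$ is a linear isometry.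

For part (b) note that $f$ is $2\pi$-periodic in $y$, since the $n_k$ are integers, so $h$ descends to a quotient of the strip, which is an annulus. All strips are equivalent by scaling, but the quotient depends on the ratio of the width to the period, and this ratio must now be prescribed. The parameter $b$ gives all large widths; dividing by a multiple of the period then gives all ratios.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(b)]
Let $a(b)$ be the half-width obtained from $b\ge1$. We first show that $a(b)$ is continuous. The function $\varphi_k(x)=\sinh(n_{k+1}x)/\sinh(n_kx)$ is a constant multiple of $r_k$, so it is continuous, strictly increasing and unbounded on $(0,\infty)$, and it has a continuous inverse on its range. The conditions $r_k(x_k)=\delta_k$ and $r_k(x_{k+1})=T_k$ give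
\[
x_{k+1}=\varphi_k^{-1}\bigl((T_k/\delta_k)\,\varphi_k(x_k)\bigr),
\]
so each $x_k$ depends continuously on $b$. The bound \eqref{eq:width} does not depend on $b$, so the series $a(b)=b+\sum_{k\ge1}(x_{k+1}-x_k)$ converges uniformly, and $a(b)$ is continuous. Since $a(b)\ge b$, the intermediate value theorem shows that its range contains $[a(1),\infty)$.

Given $s>0$, choose a positive integer $p$ with $ps\ge a(1)$ and then $b\ge 1$ with $a(b)=ps$; let $f$ be the corresponding map on $S_{ps}$. Let $\mathcal{A}=\{e^{-s}<|\zeta|<e^s\}$. The map $E\colon S_{ps}\to\mathcal{A}$, $E(z)=e^{z/p}$, is onto and locally biholomorphic, with fibers $z+2\pi ip\mathbb{Z}$. The map $(f,\ y/p \bmod 2\pi)$ is constant on these fibers, so it equals $H\circ E$ for a map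
\[
H\colon\mathcal{A}\to\mathbb{R}^2\times(\mathbb{R}/2\pi\mathbb{Z}).
\]
Locally $H$ lifts to $(f,y/p)\circ E^{-1}$, which is harmonic, and which is an immersion because $(f,y)$ is one by Corollary~\ref{cor:hyp} and Lemma~\ref{lem:criterion}. If $H(E(z))=H(E(z'))$, then $y-y'\in2\pi p\mathbb{Z}$, so we may move $z'$ within its fiber to have $y=y'$; injectivity of $(f,y)$ then gives $z=z'$. For properness, let $C$ be a compact set contained in $\{|u|\le R\}\times(\mathbb{R}/2\pi\mathbb{Z})$. By (iii) and evenness of $Q$ there is $x_0<ps$ with $|f|>R$ for $|x|>x_0$. So $H^{-1}(C)$ is a closed subset of the compact annulus $\{e^{-x_0/p}\le|\zeta|\le e^{x_0/p}\}\subset\mathcal{A}$. Thus $H$ is a proper injective harmonic immersion, and hence a proper harmonic embedding.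
\end{proof}

\begin{thebibliography}{9}

\bibitem{AL} Antonio Alarc\'on and Francisco J. L\'opez, \emph{Proper harmonic embeddings of open Riemann surfaces into $\mathbb{R}^4$}, arXiv:2206.03566 (2022).

\bibitem{GW} Greene and Wu (1975).

\bibitem{H} Heinz (1952).

\end{thebibliography}
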